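# Disjoint directed cycles that meet a set in prescribed numbers of vertices

## Five vertices split three and two

Take five vertices $p,q,x,y,z$. Between any two of them, except inside $\{x,y,z\}$, put both arcs. Inside $\{x,y,z\}$ put only $x\to y$, $y\to z$, $x\to z$. Call this directed graph $D_5$. Each of $x,y,z$ has two arcs inside $\{x,y,z\}$ and four arcs to and from $p,q$, so its degree (in-degree plus out-degree) is $6$. Each of $p,q$ has degree $8$.

Can we split the five vertices into a directed cycle of length $3$ and a directed cycle of length $2$? The most visible $2$-cycle is $p\to q\to p$. If we remove it, we are left with $x\to y\to z$, $x\to z$, which contains no directed cycle at all. So this start fails. Trade one vertex: use $p\to x\to p$ as the $2$-cycle. What is left is $q,y,z$, and $q\to y\to z\to q$ is a directed triangle. The split exists, but not every choice of the first cycle can be completed.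

Now take eight vertices in two blocks $P,Q$ of four, with all arcs inside $P$, all arcs inside $Q$, and all arcs from $P$ to $Q$ but none back. Every vertex has degree $2\cdot 3+4=10$. Every directed cycle stays inside one block, so a split into lengths $4+4$ exists, but a split into $5+3$ does not: no directed cycle has length $5$.

How large must the degrees be so that every prescribed split exists? For $n=5$ the quantity $(3n-3)/2$ is $6$, which is the minimum degree of $D_5$. For $n=8$ it is $10.5$, and the two-block graph, with degree $10$, is just below it.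

## Degrees on $W$ and the statement to be proved

All directed graphs are finite and strict: no loops and no multiple arcs, although both $(x,y)$ and $(y,x)$ may be present. We write $x\to y$ if $(x,y)$ is an arc, and $x\not\to y$ if it is not. The degree of $x$ is $d(x)=d^+(x)+d^-(x)\le 2(n-1)$, where $n$ is the order. Directed graphs are disjoint if no two of them have a common vertex. A directed $2$-cycle counts as a directed cycle.

We shall impose the degree condition only on a set $W$ of vertices, and count only the vertices of $W$ on the cycles. The other vertices serve as helpers. For instance, let $W=\{x,y\}$ and let there be one further vertex $u$, with arcs $x\to y$ and both arcs between $u$ and each of $x,y$. Then $d(x)=d(y)=3$, so $d(x)+d(y)=6=3n-3$. The cycle $x\to y\to u\to x$ meets $W$ in exactly two vertices, and without the helper $u$ there would be none.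

The following is stated in Hong Wang, "Partition of a Subset into Two Directed Cycles with Partial Degrees", arXiv:1907.11668 (2019).

**Conjecture E.** Let $D=(V,A)$ be a directed graph of order $n\ge 6$. Let $W$ be a subset of $V$. Suppose that every vertex of $W$ has degree at least $(3n-3)/2$ in $D$. Then for any integer partition $|W|=n_1+n_2+\cdots+n_k$ with $k\ge2$ and $n_i\ge3$ $(1\le i\le k)$, $D$ contains $k$ disjoint directed cycles $C_1,\dots,C_k$ such that $|V(C_i)\cap W|=n_i$ for all $1\le i\le k$.

Conjecture E is true. We prove the following stronger statement.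

**Theorem 1.** Let $D=(V,A)$ be a strict digraph of order $n$ and $W\subseteq V$ such that $d(x)+d(y)\ge 3n-3$ for all distinct $x,y\in W$. Let $k\ge1$ and let $n_1,\dots,n_k\ge2$ be integers with $n_1+\dots+n_k\le|W|$. Then $D$ contains $k$ disjoint directed cycles $C_1,\dots,C_k$ with $|V(C_i)\cap W|=n_i$ for all $i$. (A directed $2$-cycle counts as a directed cycle; if $n_i\ge3$, then $C_i$ has length at least $3$.)

Conjecture E is the case $d(x)\ge(3n-3)/2$ on $W$, $n_i\ge3$, $\sum n_i=|W|$, $k\ge2$.

**Remark (the degree bound).** The two-block example generalizes. Let $n\ge8$, let $V=P\cup Q$ be a disjoint union with $|P|=\lceil n/2\rceil$ and $|Q|=\lfloor n/2\rfloor$, and take all arcs inside $P$, inside $Q$, and from $P$ to $Q$. A vertex of $P$ has degree $2(|P|-1)+|Q|=n+|P|-2$, and a vertex of $Q$ has degree $n+|Q|-2$. So the minimum degree is $n+\lfloor n/2\rfloor-2$. For $n=2t$ this is $3t-2$, while $\lceil(3n-3)/2\rceil=3t-1$. For $n=2t+1$ it is $3t-1$, while $(3n-3)/2=3t$. In both cases the minimum degree is $\lceil(3n-3)/2\rceil-1$. No directed cycle has length $n_1=\lceil n/2\rceil+1$,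 and $n_2=\lfloor n/2\rfloor-1\ge3$. Hence for every $n\ge8$ the minimum-degree bound cannot be lowered by $1$, even with $W=V$ and $k=2$. The same works for every $k\ge2$ when $\lfloor n/2\rfloor\ge3k-2$: split $\lfloor n/2\rfloor-1\ge 3(k-1)$ into $k-1$ parts of size at least $3$.

**Remark (the part sizes).** One cannot allow $n_i=1$: for $W=V$ no directed cycle meets $W$ in exactly one vertex.

## One cycle through exactly two vertices of $W$

Let us do $k=1$, $n_1=2$ by hand. Let $w(x,y)\in\{0,1,2\}$ be the number of arcs between $x$ and $y$, with $w(x,x)=0$, and put $U=V\setminus W$.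

If some two vertices of $W$ are joined by both arcs, they form the required cycle. Suppose not, and pick distinct $x,y\in W$. Every $t\in W\setminus\{x,y\}$ satisfies $w(x,t)+w(y,t)\le2$, so
$$\sum_{u\in U}\bigl(w(x,u)+w(y,u)\bigr)\ \ge\ 3n-3-2w(x,y)-2(|W|-2)\ =\ 3|U|+|W|+1-2w(x,y)\ \ge\ 3|U|+3-2w(x,y).$$
Each term on the left is at most $4$, so at least $3-2w(x,y)$ vertices $u\in U$ have $w(x,u)=w(y,u)=2$.

If $w(x,y)=1$, say $x\to y$, there is one such $u$, and $x\to y\to u\to x$ is the required cycle. If $w(x,y)=0$, there are at least three such vertices. Take two of them, $u_1,u_2$. Then $x\to u_1\to y\to u_2\to x$ is the required cycle.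

Two features of this calculation persist. Pairs joined by both arcs are very flexible, since they can be traversed in either direction, so that one singly joined pair can be tolerated. And the break-even point of the count is an average of three arcs per vertex, for two vertices of $W$ counted together.

## Heavy pairs, good cycles, and helpers without arcs between them

Deleting all arcs with both ends in $U$ does not change the degree of any vertex of $W$, and cycles found afterwards are cycles of $D$. So from now on we assume that **$U$ spans no arcs**.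

Write $e(x,S)=\sum_{y\in S}w(x,y)$. For a path or cycle $B$ we write $e(x,B)$ for $e(x,V(B))$. For a statement $P$, let $[P]$ be $1$ if $P$ holds and $0$ otherwise.

**Definition.** A pair $xy$ is *heavy* if $w(x,y)=2$ and *light* if $w(x,y)=1$. A *heavy path* is a sequence of distinct vertices (possibly just one) whose consecutive pairs are heavy. A *good cycle* is a heavy pair, or a cyclic sequence of at least $3$ distinct vertices whose consecutive pairs are all heavy except for at most one, which is light. A *heavy cycle* is a good cycle on at least $3$ vertices with all pairs heavy.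

The vertices of a good cycle form the vertex set of a directed cycle: traverse the sequence in the direction of the light pair, if there is one, and in any direction otherwise.

In $D_5$ the light pairs are $xy,yz,xz$ and all others are heavy. The sequence $x\,p\,y$ is a heavy path. The cyclic sequence $q\,y\,z$ has one light pair and is good. With two light pairs nothing is guaranteed: the cyclic sequence $p\,x\,z\,y$ has light pairs $x\to z$ and $y\to z$, and neither direction of traversal is possible.

## A first cycle system, and why it must be chosen together with a path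

We use induction on $k$, with $k=0$ trivial. By induction, applied to $n_2,\dots,n_k$, there are disjoint directed cycles $C_2,\dots,C_k$ with $|V(C_i)\cap W|=n_i$. The first thing to try is to delete them and to find one more cycle in the remainder by the same statement for one cycle. The remainder would satisfy the hypothesis of that statement if $e(x,C)+e(y,C)\le3|V(C)|$ held for every deleted cycle $C$ and all distinct remaining $x,y\in W$. In $D_5$ with $C=\{p,q\}$ this fails, since $e(x,C)+e(y,C)=8>6$, and the remainder really has no cycle. The remedy there was to exchange $p$ for $x$. So we must not fix $C_2,\dots,C_k$ in advance: we choose them together with a partial structure in the remainder, in such a way that a useful exchange would improve the choice.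

**Definition.** A *family* is a $(k-1)$-tuple of disjoint directed cycles $C_2,\dots,C_k$ with $|V(C_i)\cap W|=n_i$. It is *minimal* if $\sum|V(C_i)|$ is minimum over all families. Its *leftover set* is $L=V\setminus\bigcup V(C_i)$.

Since $\sum n_i\le|W|$, we have $|L\cap W|\ge n_1$. For $k=1$ the only family is empty and $L=V$.

**Standing assumption.** Families exist (by induction), but the required $k$ cycles do not exist. We derive a contradiction.

**The choice.** Consider all choices of a minimal family together with a heavy path $B=b_1\dots b_s$ in its leftover set $L$ such that both ends $a=b_1$, $b=b_s$ lie in $W$ and the number $r$ of vertices of $B$ in $W$ satisfies $r\le n_1-1$. A single vertex of $L\cap W$ is admissible, because $n_1\ge2$. Fix a choice with $r$ maximum. So $r\ge1$, and $a=b$ iff $s=1$ iff $r=1$ (if $s\ge2$, the two distinct ends lie in $W$). Since $|L\cap W|\ge n_1>r$, we may also fix a vertex $v\in(L\cap W)\setminus V(B)$.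

In $D_5$, with $W=V$ and $(n_1,n_2)=(3,2)$, every directed $2$-cycle is a minimal family. The family $\{p,q\}$ admits only $r=1$, because no two of $x,y,z$ form a heavy pair. The family $\{p,x\}$ admits $B=q\,y$ with $r=2$. So the maximality of $r$ over all minimal families rejects the bad start.

**The weight.** Put
$$f(y)=w(a,y)+w(b,y),\qquad h(y)=2w(v,y)+f(y).$$
When $a=b$, we regard $a$ and $b$ as two labels of one vertex and count arcs at the two labels separately. Since $v\ne a,b$, the hypothesis for the pairs $v,a$ and $v,b$ gives
$$\sum_{y\in V}h(y)=2d(v)+d(a)+d(b)=\bigl(d(v)+d(a)\bigr)+\bigl(d(v)+d(b)\bigr)\ge 6n-6.\tag{1}$$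
So the break-even value is now $6$ per vertex. We shall contradict (1) by proving two estimates:

**Lemma 2.** $\displaystyle\sum_{y\in L}h(y)\le 6|L|-7.$

**Lemma 3.** $\displaystyle\sum_{y\in V(C)}h(y)\le6|V(C)|$ for each cycle $C$ of the family.

Since $V$ is the disjoint union of $L$ and the sets $V(C_i)$, the two lemmas give $\sum_{y\in V}h(y)\le 6n-7$, which contradicts (1) and proves Theorem 1. For $k=1$ only Lemma 2 is needed.

The maximality of $r$ enters through the following statement. It deliberately allows a leftover set different from $L$.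

**Lemma 1.** Let $L'\supseteq V(B)$ be the leftover set of some minimal family, and let $y\in(L'\cap W)\setminus V(B)$. Then $f(y)\le2$. If moreover $r\le n_1-2$, then $w(a,y),w(b,y)\le1$.

**Proof.** Let $r\le n_1-2$. If $y$ is heavy to an end of $B$, append $y$ there. This is a heavy path in $L'$ with both ends in $W$ and $r+1\le n_1-1$ vertices of $W$, contrary to the maximality of $r$. So $w(a,y),w(b,y)\le1$ and $f(y)\le2$.

Let $r=n_1-1$ and suppose $f(y)\ge3$. If $s=1$, then $f(y)=2w(a,y)$, so $w(a,y)=2$ and $ay$ is a heavy pair. If $s\ge2$, then one of $ay$, $by$ is heavy and the other is heavy or light, so $a\cdots b\,y$ is a good cycle. In both cases we have a good cycle in $L'$ with $r+1=n_1$ vertices of $W$. Together with the minimal family that has leftover set $L'$ it gives the required $k$ cycles, a contradiction. $\square$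

In particular, with $L'=L$ and $y=v$,
$$\sigma:=f(v)=w(v,a)+w(v,b)\le2.$$

## The leftover set

We prove Lemma 2. A good cycle in $L$ with exactly $n_1$ vertices of $W$ does not exist, since it would complete the family; we call such a cycle *excluded*.

**Step 1: the vertices of $B$ and $v$.** This step bounds the contribution of $V(B)\cup\{v\}$, which is
$$X=\sum_{y\in V(B)}h(y)+h(v)=2e(v,B)+e(a,B)+e(b,B)+\sigma.\tag{2}$$

**Claim.** $X\le6s-2$; and if $r=n_1-1$ and $\sigma=0$, then $X\le6s-4$.

If $s=1$, then $e(a,B)=e(b,B)=0$ and $\sigma=2w(v,a)\le2$. So $X=4w(v,a)\le4=6s-2$, and $X=0$ if $\sigma=0$. If $s=2$, then $e(v,B)=\sigma$ and $e(a,B)=e(b,B)=2$. So $X=4+3\sigma\le10=6s-2$, and $X=4\le6s-4$ if $\sigma=0$.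

Let $s\ge3$. The sum $e(a,B)+e(b,B)$ is controlled by rotating $B$. We have
$$e(a,B)+e(b,B)=\sum_{i=1}^{s-1}\bigl(w(a,b_{i+1})+w(b,b_i)\bigr).\tag{3}$$
For $2\le i\le s-2$ consider the cyclic sequence
$$a\;b_{i+1}\,b_{i+2}\cdots b\;\;b_i\,b_{i-1}\cdots b_2\;(a)$$
on $V(B)$. Its consecutive pairs are pairs of $B$, except for $ab_{i+1}$ and $bb_i$. For $i=1$ and for $i=s-1$ take $B$ closed up by the pair $ab$; the $i$-th summand is then $2+w(a,b)$, and one of the two pairs $ab_{i+1}$, $bb_i$ is a pair of $B$ while the other is $ab$. So for every $i$:

- if the $i$-th summand of (3) is $4$, then $V(B)$ has a spanning heavy cycle;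
- if it is at least $3$, then $V(B)$ has a spanning good cycle.

**Step 1a: the claim for $s\ge3$, $r\le n_1-2$.** Here we play against the maximality of $r$. Suppose first that $V(B)$ has a spanning heavy cycle. Then $v$ is heavy to no vertex of $B$. Otherwise start at $v$, go to a vertex heavy to $v$, and follow the heavy cycle through all of $V(B)$. If the last vertex is in $U$, delete it; its predecessor is heavy to it and hence lies in $W$, since $U$ spans no arcs. The result is a heavy path in $L$ with both ends in $W$ and $r+1\le n_1-1$ vertices of $W$, a contradiction. So $e(v,B)\le s$, and with the trivial bound $e(a,B)+e(b,B)\le 4(s-1)$ we get $X\le2s+4(s-1)+2=6s-2$.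

Suppose there is no spanning heavy cycle. Then all summands in (3) are at most $3$. Also $w(v,b_i)+w(v,b_{i+1})\le3$ for $1\le i\le s-1$: otherwise inserting $v$ between $b_i$ and $b_{i+1}$ gives a heavy path with $r+1\le n_1-1$ vertices of $W$ and the same ends. Summing over $i$ counts every $w(v,b_j)$ twice except at the ends, so $2e(v,B)\le3(s-1)+w(v,a)+w(v,b)=3(s-1)+\sigma$. Hence $X\le3(s-1)+\sigma+3(s-1)+\sigma=6(s-1)+2\sigma\le6s-2$.

**Step 1b: the claim for $s\ge3$, $r=n_1-1$.** Here we play against excluded cycles, in three cases.

(α) $V(B)$ has a spanning heavy cycle. For consecutive $c,c'$ on it, $w(v,c)+w(v,c')\le2$; otherwise inserting $v$ between them gives an excluded good cycle. Summing around the cycle, $2e(v,B)\le2s$. So $X\le2s+4(s-1)+\sigma=6s-4+\sigma$.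

(β) There is no spanning heavy cycle, but there is a spanning good cycle $K$, which then has exactly one light pair. Inserting $v$ must not give a good cycle. At a heavy pair $cc'$ of $K$ the old light pair stays, so the insertion is good if $vc$ and $vc'$ are both heavy; hence $w(v,c)+w(v,c')\le3$. At the light pair $cc'$, which disappears, the insertion is good as soon as $w(v,c)+w(v,c')\ge3$; hence this sum is at most $2$. So $2e(v,B)\le3(s-1)+2$. The summands in (3) are at most $3$, so $e(a,B)+e(b,B)\le3(s-1)$. Hence $X\le6(s-1)+2+\sigma=6s-4+\sigma$.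

(γ) There is no spanning good cycle. Then the summands in (3) are at most $2$. Trivially $e(v,B)\le2(s-2)+\sigma$. So $X\le2\bigl(2(s-2)+\sigma\bigr)+2(s-1)+\sigma=6s-10+3\sigma\le6s-4$.

Since $\sigma\le2$, in all cases $X\le6s-2$; and if $\sigma=0$, then $X\le6s-4$. This proves the claim.

**Step 2: the other vertices of $L$.** This step shows that each of the $|L|-s-1$ vertices $y\in L\setminus(V(B)\cup\{v\})$ has $h(y)\le6$, with at most one exception. If $y\in W$, then $f(y)\le2$ by Lemma 1, so $h(y)\le4+2=6$. Let $y=u\in U$. If $w(v,u)\le1$, then $h(u)\le2+4=6$. There remains the case $w(v,u)=2$.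

Let $r\le n_1-2$. Then $w(a,u),w(b,u)\le1$; otherwise $B$ extended by $u,v$ at one end is a heavy path with both ends in $W$ and $r+1\le n_1-1$ vertices of $W$. So $h(u)\le4+2=6$. By the claim the total over $L$ is at most $6s-2+6(|L|-s-1)=6|L|-8$, and Lemma 2 holds.

Let $r=n_1-1$. Call $u$ *exceptional* if $w(v,u)=2$ and $f(u)\ge3$; a vertex that is not exceptional has $h(u)\le6$. There is at most one exceptional vertex. Indeed, if $u_1\ne u_2$ are exceptional, then
$$\bigl[w(b,u_1)+w(a,u_2)\bigr]+\bigl[w(a,u_1)+w(b,u_2)\bigr]=f(u_1)+f(u_2)\ge6,$$
so one bracket is at least $3$. If it is the first, then the cyclic sequence $a\cdots b\,u_1\,v\,u_2$ is a good cycle; if it is the second, then $a\cdots b\,u_2\,v\,u_1$ is one. It has $r+1=n_1$ vertices of $W$, so it is excluded. (In the hand computation above, with $w(x,y)=0$, this is exactly the cycle $x\,u_1\,y\,u_2$.)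

**Step 3: adding up when $r=n_1-1$.**

- If there is no exceptional vertex, the total is at most $6s-2+6(|L|-s-1)=6|L|-8$.
- If there is one and $f(u)=3$, then $h(u)=7$, and the total is at most $6s-2+6(|L|-s-2)+7=6|L|-7$.
- If there is one and $f(u)=4$, then $h(u)=8$. But now $a\cdots b\,u\,v$ and $b\cdots a\,u\,v$ are heavy paths with $n_1$ vertices of $W$. If $w(v,a)\ge1$, closing up the first gives an excluded good cycle, and if $w(v,b)\ge1$, closing up the second does. So $w(v,a)=w(v,b)=0$, i.e. $\sigma=0$, and the stronger part of the claim applies. The total is at most $6s-4+6(|L|-s-2)+8=6|L|-8$.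

This proves Lemma 2. $\square$

## Which vertex of $C$ can $z$ replace?

We turn to Lemma 3. Let $C$ be a cycle of the family, and let $x_1,\dots,x_m$ be its vertices in $W$ in cyclic order along $C$, with indices mod $m$; here $m\ge2$. Since $U$ spans no arcs, either $x_i\to x_{i+1}$ is an arc of $C$ (put $g_i=0$), or $C$ passes $x_i\to u_i\to x_{i+1}$ with $u_i\in U$ (put $g_i=1$; we speak of a *gap*). Let $\gamma=\sum g_i$, so $|C|:=|V(C)|=m+\gamma$.

To bound $e(z,C)$ for $z\in L\cap W$, we group the arcs between $z$ and $C$ by the vertex $x_i$ that they would help $z$ to replace.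

**Definition.** Let
$$I_i=\{x_{i-1}\}\cup\{u_{i-1}:g_{i-1}=1\},\qquad O_i=\{x_{i+1}\}\cup\{u_i:g_i=1\},$$
and for $z\in L\cap W$ let
$$T_i(z)=|\{p\in I_i:p\to z\}|+|\{q\in O_i:z\to q\}|.$$
The *type* of $i$ is $(g_{i-1},g_i)$. Let $\Gamma$ be the set of indices of type different from $(0,0)$, and $Z$ the set of indices of type $(0,0)$. Let $x_i^-,x_i^+$ be the predecessor and the successor of $x_i$ on $C$.

The sets $I_i$ partition $V(C)$, and so do the sets $O_i$ (also if $m=2$, when $x_{i-1}=x_{i+1}$). Therefore $e(z,C)=\sum_iT_i(z)$.

For example, let $C$ be $x_1\to x_2\to x_3\to u_3\to x_1$. Then $(g_1,g_2,g_3)=(0,0,1)$. Index $1$ has type $(1,0)$ with $I_1=\{x_3,u_3\}$, $O_1=\{x_2\}$. Index $2$ has type $(0,0)$ with $I_2=\{x_1\}$, $O_2=\{x_3\}$. Index $3$ has type $(0,1)$ with $I_3=\{x_2\}$, $O_3=\{x_1,u_3\}$. So $\Gamma=\{1,3\}$ and $Z=\{2\}$.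

Let $R=\{i:x_i^-\to v\to x_i^+\}$, the set of indices at which $v$ can take the place of $x_i$, and write $\varphi_i=f(x_i)$.

**Lemma 4.** Let $z\in L\cap W$.

(a) If $p\in I_i$, $q\in O_i$ and $p\to z\to q$, then $p=x_i^-$ and $q=x_i^+$.

(b) $T_i(z)\le2$ for all $i$.

(c) If $i\in\Gamma$, then not both $x_{i-1}\to z$ and $z\to x_{i+1}$.

(d) If $i\in R$, then $\varphi_i\le2$.

**Proof.** (a) The vertex $z$ followed by the path of $C$ from $q$ to $p$ avoiding $x_i$ (a single vertex if $p=q$, which can happen for $m=2$) is a directed cycle. Its vertices in $W$ are $z$ and all $x_l$ with $l\ne i$, so it has $m$ vertices in $W$. It is disjoint from the other cycles of the family, so it can replace $C$. It has $|C|$ vertices minus the number of vertices among $u_{i-1},u_i$ (those which exist) that are skipped. By minimality of the family none is skipped. So if $g_{i-1}=1$ then $p=u_{i-1}=x_i^-$, and if $g_{i-1}=0$ then $p=x_{i-1}=x_i^-$ anyway; likewise $q=x_i^+$.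

(b) In type $(0,0)$ only two arcs are counted at most. In type $(1,0)$ the possible arcs are $x_{i-1}\to z$, $u_{i-1}\to z$, $z\to x_{i+1}$; if all three are present, then $x_{i-1}\to z\to x_{i+1}$ with $x_{i-1}\ne x_i^-$, contrary to (a). Type $(0,1)$ is the same, with $x_{i+1}\ne x_i^+$. In type $(1,1)$, three of the four possible arcs include both in-arcs of $z$ and some out-arc, or both out-arcs and some in-arc. In the first case $x_{i-1}\to z\to q$ with $x_{i-1}\ne x_i^-$, in the second $p\to z\to x_{i+1}$ with $x_{i+1}\ne x_i^+$; both contradict (a).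

(c) If $i\in\Gamma$, then $x_{i-1}\ne x_i^-$ or $x_{i+1}\ne x_i^+$. Apply (a).

(d) Replacing $x_i$ by $v$ in $C$ gives a family of the same total size, hence a minimal one. Its leftover set is $(L\setminus\{v\})\cup\{x_i\}\supseteq V(B)\cup\{x_i\}$. Apply Lemma 1 with $y=x_i$. $\square$

Part (d) is the exchange we met in $D_5$: with the family $\{p,q\}$, $B=x$ and $v=y$, we have $q\to y\to q$ and $f(p)=4$. Exchanging $p$ for $y$ leaves $\{p,x,z\}$, where $p$ can be appended to $B$. The maximality of $r$ rules this out.

**The smallest cycle with a gap.** Let $C$ be $x_1\to x_2\to u\to x_1$, so $m=2$ and $|C|=3$. Both indices lie in $\Gamma$. By (c) no vertex $z\in L\cap W$ is heavy to $x_1$ or $x_2$ (a heavy pair would be a shorter cycle with two vertices of $W$). So $\varphi_1,\varphi_2\le2$, and by (b) $e(v,C)\le4$. Hence $\sum_{c\in V(C)}h(c)\le8+2+2+4=16\le18$.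

**The index-by-index account.** Write $T_i=T_i(v)$ and
$$\delta_i=4-\varphi_i\ge0,\qquad \kappa_i=2T_i-2-g_{i-1}-g_i.$$
As $f(u)\le4$ for $u\in U$ and $\sum_i(g_{i-1}+g_i)=2\gamma$,
$$\sum_{c\in V(C)}h(c)-6|C|\ \le\ \sum_i(2T_i+4-\delta_i)+4\gamma-6m-6\gamma\ =\ \sum_i(\kappa_i-\delta_i).\tag{4}$$
So Lemma 3 for $C$ follows if the credits $\delta_i$ pay for the debts $\kappa_i$ in total. By Lemma 4(b):

- In type $(0,0)$, $\kappa_i=2$ if $T_i=2$, and $\kappa_i\le0$ otherwise. If $T_i=2$, then $x_{i-1}\to v\to x_{i+1}$, so $i\in R$ and $\delta_i\ge2$ by Lemma 4(d).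
- In types $(1,0)$ and $(0,1)$, $\kappa_i=1$ if $T_i=2$, and $\kappa_i\le-1$ otherwise.
- In type $(1,1)$, $\kappa_i\le0$.

If $\gamma=0$, every index has type $(0,0)$, each index pays for itself, and Lemma 3 is proved for $C$. With gaps this term-by-term argument stops at the indices of type $(1,0)$ or $(0,1)$ with $T_i=2$ and $i\notin R$: there $\kappa_i=1$, but Lemma 4(d) does not apply and gives no lower bound for $\delta_i$. Let us see what these indices look like.

Let $i$ have type $(1,0)$ and $T_i=2$. By Lemma 4(c) the arcs $x_{i-1}\to v$ and $v\to x_{i+1}$ are not both present. So either $u_{i-1}\to v\to x_{i+1}$, i.e. $i\in R$, or $x_{i-1}\to v$, $u_{i-1}\to v$ and $v\not\to x_{i+1}$. Symmetrically, if $i$ has type $(0,1)$ and $T_i=2$, then either $i\in R$, or $v\to u_i$, $v\to x_{i+1}$ and $x_{i-1}\not\to v$.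

**Definition.** In the non-$R$ cases call $i$ *one-sided*. Let $Z_R=Z\cap R$. An *interface* is a one-sided $i$ together with $j\in Z_R$, where $j=i+1$ if $i$ has type $(1,0)$, and $j=i-1$ if $i$ has type $(0,1)$.

In the example $x_1\to x_2\to x_3\to u_3\to x_1$, the indices $1,2$ form an interface if $x_3\to v$, $u_3\to v$, $v\not\to x_2$ and $x_1\to v\to x_3$.

## Half-units from the neighbors when there is no interface

Here we prove Lemma 3 for a cycle $C$ without an interface. A one-sided index may have no credit of its own, but by Lemma 4(c), applied to the ends $a,b$ of $B$, arcs are missing at the neighboring vertices.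

**Step 1: assigning missing arcs.** This step provides credits for the indices in $\Gamma$. The number $\delta_l$ counts the missing arcs among $x_l\to z$, $z\to x_l$ for the two labels $z\in\{a,b\}$. For each $i\in\Gamma$ and each label $z$, Lemma 4(c) says that at least one of $x_{i-1}\to z$, $z\to x_{i+1}$ is missing. Assign one such missing arc to $i$. So each $i\in\Gamma$ is assigned two missing labeled arcs, one per label. No missing labeled arc is assigned twice, because $x_l\to z$ can be assigned only to $l+1$ and $z\to x_l$ only to $l-1$.

**Step 2: distributing.** This step fixes who pays whom. Each missing labeled arc at $x_l$ carries one unit. If $l\in Z_R$, it gives the whole unit to $l$. Otherwise it gives $\frac12$ to $l$ and $\frac12$ to the index it is assigned to, if any. In total at most $\sum_l\delta_l$ is given.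

**Step 3: every debt is paid.** We check that each $i$ with $\kappa_i>0$ receives at least $\kappa_i$. By the list above such an $i$ is in $Z_R$, or in $\Gamma\cap R$ with $\kappa_i=1$, or one-sided with $\kappa_i=1$.

- If $i\in Z_R$, then $i$ receives $\delta_i\ge2=\kappa_i$.
- If $i\in\Gamma\cap R$ and $\kappa_i=1$, then $i$ receives at least $\delta_i/2\ge1$, by Lemma 4(d).
- Let $i$ be one-sided. The neighboring index across the gap ($i-1$ in type $(1,0)$, $i+1$ in type $(0,1)$) is in $\Gamma$, because the gap appears in its type too. The other neighboring index is not in $Z_R$, because there is no interface. The two missing arcs assigned to $i$ are at $x_{i-1}$ or $x_{i+1}$, and neither $i-1$ nor $i+1$ is in $Z_R$. So each gives $\frac12$ to $i$, and $i$ receives at least $1=\kappa_i$.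

Hence $\sum_i\delta_i\ge\sum_{\kappa_i>0}\kappa_i\ge\sum_i\kappa_i$, and (4) gives Lemma 3 for $C$.

At an interface this argument breaks: a missing arc at $x_j$, $j\in Z_R$, may be assigned to the one-sided index $i$, but its whole unit is reserved for $j$, whose debt is $2$.

## Cycles with an interface

Let $C$ have an interface and suppose, for contradiction, that
$$\sum_{c\in V(C)}h(c)\ge6|C|+1.\tag{5}$$

**Step 1: normalization.** We arrange that the interface sits at indices $1,2$. Reversing all arcs of $D$ preserves $w$, degrees, $f$ and $h$, heavy paths, families and their minimality, and the standing assumption; so the choice of family, $B$ and $v$ remains a valid one. It reverses the cyclic order on $C$, preserves $R$ and exchanges types $(1,0)$ and $(0,1)$. A one-sided index of type $(1,0)$ (with $x_{i-1}\to v$, $u_{i-1}\to v$) becomes a one-sided index of type $(0,1)$, and conversely, so interfaces become interfaces. Hence we may assume that $i$ has type $(1,0)$. Renumber so that $i=1$ and $j=2$. The type of $1$ gives $g_m=1$, $g_1=0$; the type of $2$ gives $g_2=0$. So $g_2\ne g_m$, and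 therefore $m\ge3$. Put $u=u_m$. Index $1$ is one-sided and $2\in R$, so with Lemma 4(d)
$$x_m\to v,\qquad u\to v,\qquad v\not\to x_2,\qquad x_1\to v\to x_3,\qquad \varphi_2\le2.\tag{6}$$

**Step 2: only one gap.** This step uses the two arcs $x_m\to v\to x_3$, which make $v$ a bridge over $u,x_1,x_2$. Let $S$ be the path of $C$ from $x_3$ to $x_m$. It has $\ell=|C|-3\ge1$ vertices, namely all but $u,x_1,x_2$. We claim:
$$\text{for } z\in\{a,b\}\text{ there are no consecutive } c,c^+\text{ on } S\text{ with } c\to z\to c^+.\tag{7}$$
Otherwise $x_m\to v\to x_3\cdots c\to z\to c^+\cdots x_m$ is a directed cycle. Its vertices in $W$ are $x_3,\dots,x_m,v,z$, which are $m$ vertices, and in total it has $\ell+2=|C|-1$ vertices. It could replace $C$, contrary to minimality.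

Let $z\in\{a,b\}$. The arcs between $z$ and $S$ are: possibly one from $z$ to the first vertex of $S$, possibly one from the last vertex of $S$ to $z$, and for each of the $\ell-1$ consecutive pairs $c,c^+$ at most one of $c\to z$, $z\to c^+$ by (7). So $e(z,S)\le(\ell-1)+2=|C|-2$. Hence
$$e(a,C)+e(b,C)\le2(|C|-2)+f(u)+\varphi_1+\varphi_2\le2|C|-4+4+4+2=2|C|+6.\tag{8}$$
Also $e(v,C)=\sum T_i\le2m$. So
$$\sum_{c\in V(C)}h(c)\le4m+2|C|+6=6|C|-4\gamma+6.$$
With (5) this gives $4\gamma\le5$, and since $g_m=1$, we get $\gamma=1$.

Thus $|C|=m+1$, and $C$ is $x_1\to x_2\to\cdots\to x_m\to u\to x_1$. Index $1$ has type $(1,0)$, index $m$ has type $(0,1)$, $\Gamma=\{1,m\}$ and $Z=\{2,\dots,m-1\}$.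

**Step 3: almost everything is tight.** By (5) and (8), $2e(v,C)\ge(6m+7)-(2m+8)=4m-1$. Since $e(v,C)\le 2m$ is an integer, $e(v,C)=2m$, so all $T_i=2$. Hence $Z\subseteq R$, and $\varphi_l\le2$ for $2\le l\le m-1$ by Lemma 4(d). Moreover $\sum_l\varphi_l+f(u)\ge6m+7-4m=2m+7$. Subtracting from $12+2(m-2)=2m+8$ we obtain
$$\bigl(12-\varphi_1-\varphi_m-f(u)\bigr)+\sum_{l=2}^{m-1}(2-\varphi_l)\le1,\tag{9}$$
where $12-\varphi_1-\varphi_m-f(u)$ and all terms $2-\varphi_l$ are nonnegative. All that remains is to show that the left side of (9) is at least $2$, or to find a forbidden cycle.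

By (9), $\varphi_1+\varphi_m\ge11-f(u)\ge7$, so $\varphi_m\ge3$, and $m\notin R$ by Lemma 4(d). Since $m$ has type $(0,1)$ and $T_m=2$, it is one-sided, so $v\to x_1$. Since $Z\subseteq R$, we have $x_{l-1}\to v\to x_{l+1}$ for $2\le l\le m-1$. Together with $x_m\to v$ from (6):
$$x_1,\dots,x_{m-2}\to v,\qquad x_m\to v,\qquad v\to x_3,\dots,x_m,\qquad v\to x_1.\tag{10}$$
By minimality of the family and $|C|=m+1$:
$$\text{there is no directed cycle with exactly } m \text{ vertices, all of them in } W\cap(V(C)\cup L).\tag{11}$$
Such a cycle could replace $C$ and would be shorter.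

**Step 4: the ends $a,b$ near the gap.** Since $\varphi_1+\varphi_m\ge7$, at most one of the eight labeled arcs between the labels $a,b$ and $x_1,x_m$ is missing. Exchanging the names $a$ and $b$, i.e. reversing the sequence $B$, affects nothing in this section. So we may assume $w(a,x_1)=w(a,x_m)=2$. Let $\mu\in\{0,1\}$ be the number of missing arcs among $x_m\to b$, $b\to x_1$. Then
$$12-\varphi_1-\varphi_m-f(u)\ge8-\varphi_1-\varphi_m\ge\mu.\tag{12}$$

**Step 5: the contradiction, by the size of $m$.**

*The case $m=3$.* By Lemma 4(c) for $i=1$ and $i=3$, for each label $z\in\{a,b\}$: if $x_3\to z$ then $z\not\to x_2$; and if $z\to x_1$ then $x_2\not\to z$. For $z=a$ both premises hold, so $w(a,x_2)=0$. For $z=b$, the arc $b\to x_2$ requires that $x_3\to b$ is missing, and $x_2\to b$ requires that $b\to x_1$ is missing; so $w(b,x_2)\le\mu$. Thus $\varphi_2\le\mu$, and by (12) the left side of (9) is at least $\mu+(2-\mu)=2$, a contradiction.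

*The case $m=4$.* By (10), $x_1\to v\to x_4$, and $a$ is heavy to $x_1$ and $x_4$. So $x_1\to v\to x_4\to a\to x_1$ is a directed cycle with exactly $4=m$ vertices, all in $W\cap(V(C)\cup L)$, contradicting (11).

*The case $m\ge5$.* Let $z\in\{a,b\}$. We first exclude arcs between $z$ and two vertices inside $C$.

If $x_m\to z$, then $z\not\to x_3$. Otherwise
$$x_m\to z\to x_3\to v\to x_4\to x_5\to\cdots\to x_m$$
is a directed cycle; here $x_3\to v$ by (10) because $3\le m-2$, and $v\to x_4$ by (10). Its vertex set is $\{x_3,\dots,x_m,z,v\}$, with $m$ elements, contradicting (11).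

If $z\to x_1$, then $x_{m-2}\not\to z$. Otherwise
$$x_1\to\cdots\to x_{m-3}\to v\to x_{m-2}\to z\to x_1$$
is a directed cycle; here $x_{m-3}\to v$ by (10), and $v\to x_{m-2}$ by (10) because $m-2\ge3$. Its vertex set is $\{x_1,\dots,x_{m-2},v,z\}$, with $m$ elements, contradicting (11).

Now count the arcs between $z$ and $x_3,\dots,x_{m-2}$, grouped as in Step 2:
$$\sum_{l=3}^{m-2}w(z,x_l)=[z\to x_3]+\sum_{l=3}^{m-3}\bigl([x_l\to z]+[z\to x_{l+1}]\bigr)+[x_{m-2}\to z]\le(m-5)+\varepsilon_z,$$
where each of the $m-5$ middle terms is at most $1$ by (7), and $\varepsilon_z=[z\to x_3]+[x_{m-2}\to z]$. Since $x_m\to a$ and $a\to x_1$, we have $\varepsilon_a=0$. For $z=b$, the arc $b\to x_3$ requires that $x_m\to b$ is missing, and $x_{m-2}\to b$ requires that $b\to x_1$ is missing, so $\varepsilon_b\le\mu$. Adding over the two labels, $\sum_{l=3}^{m-2}\varphi_l\le2(m-5)+\mu$, and therefore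
$$\sum_{l=3}^{m-2}(2-\varphi_l)\ge2(m-4)-2(m-5)-\mu=2-\mu.$$
By (12), and since the terms of (9) for $l=2$ and $l=m-1$ are nonnegative, the left side of (9) is at least $\mu+(2-\mu)=2$, a contradiction.

So (5) is impossible, and Lemma 3 holds for cycles with an interface as well. This completes the proof of Lemma 3. $\square$

**End of the proof of Theorem 1.** Under the standing assumption, Lemmas 2 and 3 give
$$\sum_{y\in V}h(y)\le6|L|-7+\sum_{i=2}^k6|V(C_i)|=6n-7,$$
while (1) says that this sum is at least $6n-6$. So the required $k$ cycles exist, and the induction on $k$ is complete. If every vertex of $W$ has degree at least $(3n-3)/2$, then $d(x)+d(y)\ge3n-3$ for all distinct $x,y\in W$, so Conjecture E is true. $\blacksquare$
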